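\title{Absolutely $\Delta^1_2$ Borel sets have Borel codes in $L$}

\begin{abstract}
We prove in ZFC that every Borel subset of the Baire space that is absolutely $\Delta^1_2$ is described by a Borel code that lies in $L$ and branches countably in $V$. Stern proved this under the assumption that $\omega_1$ is inaccessible in $L$. The code can be taken of the same Borel class as the set, and for a $\mathbf{\Sigma}^0_{1+\delta}$ set the absoluteness is needed only for the forcing that collapses $\aleph_\delta^L$. The proof combines a separation lemma for projections of constructible trees, proved by Baire category in a collapsing extension, with a reflection argument. We also characterize the Borel sets that have such a code: they are the ones that are absolutely $\Delta^1_2$ in a countable ordinal.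
\end{abstract}

\section{The question}\label{sec:intro}

We work in ZFC, with subsets of the Baire space $\omega^\omega$. The basic open sets are $N_s=\{x\in\omega^\omega:s\subset x\}$ for $s\in\omega^{<\omega}$, and $\omega_1$ without a superscript is the $\omega_1$ of $V$. Generic extensions are extensions by set forcing; as usual, a statement about $V[g]$ abbreviates a statement about the forcing relation.

By Shoenfield's absoluteness theorem, a set of natural numbers with a $\Sigma^1_2$ or a $\Pi^1_2$ definition belongs to $L$. A set of reals with such a definition need not even be a subset of $L$, as $\omega^\omega$ itself shows. The corresponding question for sets of reals is therefore about descriptions: if a simply definable set happens to be Borel, must $L$ contain a recipe that builds it from basic open sets? The next two definitions make both halves precise.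

\begin{definition}\label{def:abs}
A set $A\subseteq\omega^\omega$ is \emph{absolutely $\Delta^1_2$} if there are a $\Sigma^1_2$ formula $\varphi(x)$ and a $\Pi^1_2$ formula $\psi(x)$ such that $A=\{x:\varphi(x)\}=\{x:\psi(x)\}$ and $\forall x\,(\varphi(x)\leftrightarrow\psi(x))$ holds in every generic extension of $V$. If the formulas may use a real parameter $a$, we say \emph{absolutely $\Delta^1_2(a)$}.
\end{definition}

The statement $\forall x\,(\varphi\leftrightarrow\psi)$ is $\Pi^1_3$, one level above the reach of Shoenfield's theorem, and the definition asks that it nevertheless survive all forcing. Every $\Sigma^1_1$ or $\Pi^1_1$ set qualifies, since its defining formula can serve as both $\varphi$ and $\psi$.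

\begin{definition}\label{def:borelcode}
A \emph{Borel${}^{({<}\omega_1)}$-code} is a well-founded labeled tree $T$ such that each leaf is labeled by a basic open set, and each non-leaf node is labeled either \emph{complement}, in which case it has exactly one immediate successor, or \emph{union}, in which case it has fewer than $\omega_1$ immediate successors. The set coded by $T$ is computed in $V$ by recursion along $T$. A set \emph{has a Borel${}^{({<}\omega_1)}$-code in $L$} if it is coded by some such $T\in L$.
\end{definition}

The tree must be constructible, but its width is measured in $V$. So every coded set is Borel, while the code may be uncountable in $L$ when $\omega_1^L<\omega_1$. Stern proved that if $\omega_1$ is inaccessible in $L$, then every absolutely $\Delta^1_2$ Borel set has a Borel${}^{({<}\omega_1)}$-code in $L$. The following question comes from Carl, Schlicht and Welch \cite{CSW}.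

\begin{quote}
\emph{Does every absolutely $\Delta^1_2$ Borel set have a Borel${}^{({<}\omega_1)}$-code in $L$?}
\end{quote}

Two examples show what is at stake. The facts (F1)--(F6) that they use are recalled in Section~\ref{sec:facts}.

\begin{example}[open sets]\label{ex:open}
Let $A=\{x:\psi(x)\}$ be open with $\psi\in\Pi^1_2$, and let $b=\{s:N_s\subseteq A\}$. Then $s\in b$ if and only if $\forall x\,(s\subset x\to\psi(x))$. This is $\Pi^1_2$, so $b\in L$ by (F3), and $A=\bigcup_{s\in b}N_s$. No hypothesis on generic extensions is used.
\end{example}

\begin{example}[codes must be allowed to be uncountable in $L$]\label{ex:wide}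
Suppose $\omega_1^L<\omega_1$. Let $\Theta$ be the sentence of (F4), whose transitive set models are the $L_\alpha$ with $\alpha>\omega$ a limit ordinal. Let $A$ be the set of reals $r$ coding a well-founded extensional relation $E_r$ on $\omega$ such that $(\omega,E_r)$ satisfies $\Theta$ and ``every set is countable''. This set is $\Pi^1_1$, hence absolutely $\Delta^1_2$. If $r\in A$, then $(\omega,E_r)\cong L_\alpha$ with $\alpha\le\omega_1^L$, since otherwise $L_\alpha$ would contain a map of $\omega$ onto $\omega_1^L$. So ``well-founded'' may be replaced by ``every $n$ has $E_r$-rank below $\omega_1^L$''. The condition ``$n$ has $E_r$-rank at most $\xi$'' says that every $m\mathrel{E_r}n$ has rank at most $\zeta$ for some $\zeta<\xi$, so it is Borel for each $\xi<\omega_1$ by induction, and $A$ is Borel. Suppose $A$ had a code $T\in L$ that is countable in $L$. Evaluating $T$ at a point of $L$ gives the same result in $L$ and in $V$, so $A\cap L$ would be Borel in $L$, and $A\cap L=A^L$ by (F2). The boundedness theorem (an analytic set of well-founded relations on $\omega$ has ranks bounded below $\omega_1$), applied in $L$, would bound the ranks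 of members of $A^L$ below $\omega_1^L$. But $L_\alpha\prec L_{\omega_1^L}$ for unboundedly many $\alpha<\omega_1^L$, and each such $L_\alpha$ is coded by a member of $A^L$ of rank $\alpha$.
\end{example}

Example~\ref{ex:open} works because an open set has a canonical code, the family of all basic open sets inside it. The same idea one level up would describe an $F_\sigma$ set by the family of \emph{all} closed sets coded in $L$ that lie inside it. This family may have size $\aleph_1^L$, and each further level of the Borel hierarchy costs one more power set in $L$, so that at level $1+\delta$ the canonical code has size up to $\aleph_\delta^L$. If $\omega_1$ is inaccessible in $L$, all these cardinals are countable. If instead $\omega_1^L=\omega_1$, the canonical code may be too wide already at level $2$, and a positive answer requires a code that is countable in $L$ itself. One might therefore guess that the answer depends on how large $\omega_1$ is in $L$. It does not.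

\begin{theorem}\label{thm:main}
Every absolutely $\Delta^1_2$ Borel set has a Borel${}^{({<}\omega_1)}$-code in $L$.
\end{theorem}

Theorem~\ref{thm:main} follows from a level-by-level version, Theorem~\ref{thm:A}, stated in Section~\ref{sec:codes} in terms of codes of unrestricted width. Its proof has two parts. The separation lemma (Sections~\ref{sec:sep} and~\ref{sec:general}) shows that the canonical code does describe the right set. The reflection argument (Section~\ref{sec:reflect}) applies this in a generic extension in which the canonical code is countable, which is where absoluteness enters, and then pulls a countable copy of the code back to $V$. Section~\ref{sec:char} determines exactly which Borel sets have a code in $L$.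

\section{Standard facts}\label{sec:facts}

A formula of second-order arithmetic with real parameter $a$ is $\Sigma^1_1(a)$ if it has the form $\exists y\,\vartheta$ with $y$ a real variable and $\vartheta$ arithmetical, $\Pi^1_1(a)$ if it is the negation of such a formula, $\Sigma^1_2(a)$ if it has the form $\exists y\,\vartheta$ with $\vartheta\in\Pi^1_1(a)$, and $\Pi^1_2(a)$ if it is the negation of such a formula. Up to equivalence, each class is closed under $\wedge$, $\vee$ and number quantifiers, the $\Sigma$ classes under $\exists y$, and the $\Pi$ classes under $\forall y$; the classes at level $1$ are contained in both classes at level $2$. The $\mathbf{\Sigma}^0_1$ sets are the open sets, and for $1<\gamma<\omega_1$ the $\mathbf{\Sigma}^0_\gamma$ sets are the countable unions of complements of sets each of which is $\mathbf{\Sigma}^0_{\gamma'}$ for some $1\le\gamma'<\gamma$. The $\mathbf{\Pi}^0_\gamma$ sets are their complements, and $\mathbf{\Delta}^0_\gamma=\mathbf{\Sigma}^0_\gamma\cap\mathbf{\Pi}^0_\gamma$. Every Borel set is $\mathbf{\Sigma}^0_\gamma$ for some $\gamma<\omega_1$.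

A \emph{tree on $\omega\times\lambda$} is a nonempty set $T$ of pairs $(s,u)\in\omega^{<\omega}\times\lambda^{<\omega}$ with $|s|=|u|$, closed under initial segments; $[T]$ is the set of $(x,f)\in\omega^\omega\times\lambda^\omega$ all of whose initial segments lie in $T$. For $t=(s,u)\in T$ let $[T_t]=\{(x,f)\in[T]:s\subset x,\ u\subset f\}$ and $p[T_t]=\{x:\exists f\ (x,f)\in[T_t]\}$. We write $p[T]=p[T_\emptyset]$.

A real $r$ codes the relation $E_r=\{(m,n):r(\langle m,n\rangle)=1\}$ on $\omega$, where $\langle\cdot,\cdot\rangle$ is a recursive pairing. We say that $r$ \emph{presents} a transitive set $Y$ if $(\omega,E_r)\cong(Y,\in)$; the isomorphism is unique, and the number sent to $z\in Y$ is the \emph{index} of $z$. A set is \emph{hereditarily countable} if its transitive closure $\mathrm{tc}$ is countable; finitely many such sets belong to a transitive set presented by a real. ZFC$^-$ is ZFC without the power set axiom (with collection); it holds in $H_\chi$ for regular uncountable $\chi$.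

\begin{itemize}
\item[(F1)] \emph{Well-foundedness.} Let $M\subseteq M'$ be transitive models of ZFC$^-$ and $R\in M$ a tree. If $R$ has no infinite branch in $M$, then $M$ contains a rank function from $R$ to the ordinals, so $R$ has no infinite branch in $M'$.
\item[(F2)] \emph{Mostowski absoluteness.} For each $\Sigma^1_1(r)$ formula $\vartheta(x)$ there is a tree $U$ on $\omega\times\omega$, recursive in $r$, with $p[U]=\{x:\vartheta(x)\}$ in every transitive model of ZFC$^-$ containing $r$. By (F1), $\Sigma^1_1$ and $\Pi^1_1$ statements with parameters in $M$ are absolute between transitive models $M\subseteq M'$ of ZFC$^-$.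
\item[(F3)] \emph{Shoenfield's theorems.} $\Sigma^1_2$ and $\Pi^1_2$ statements with parameters in $M$ are absolute between transitive models $M\subseteq M'$ of ZFC that contain all ordinals. For each $\Sigma^1_2(a)$ formula $\varphi(x)$ there is a tree $T\in L[a]$ on $\omega\times\omega_1$ with $p[T]=\{x:\varphi(x)\}$.
\item[(F4)] \emph{Constructibility.} For a real $a$, the model $L[a]$ satisfies GCH, and every transitive model of ZFC$^-$ containing $a$ and $\eta$ computes $L_\eta[a]$ correctly; in particular $L[a]$ is the same in $V$ and in its generic extensions. There is a sentence $\Theta$ such that a transitive set satisfies $\Theta$ if and only if it is $L_\alpha$ for a limit $\alpha>\omega$. There is a formula $\Lambda(u,v)$ such that for every such $\alpha$ the set $L_\alpha$ is an initial segment of the canonical well-ordering $<_L$ of $L$ and $\Lambda$ defines $<_L$ on it.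
\item[(F5)] \emph{The collapse.} $\mathrm{Col}(\omega,\nu)$ is the poset of finite partial functions from $\omega$ to $\nu$, ordered by reverse inclusion. The union of a generic filter maps $\omega$ onto $\nu$. The poset is weakly homogeneous, so a statement whose parameters lie in the ground model is forced by the empty condition as soon as it holds in one generic extension.
\item[(F6)] \emph{Forcing over smaller models.} If $M$ is a transitive model of ZFC$^-$, $P\in M$ and $g$ is $P$-generic over $M$, then $M[g]\models$ ZFC$^-$, the forcing relation is definable in $M$ formula by formula, and a statement holds in $M[g]$ if and only if some member of $g$ forces it. A filter that is generic over a larger model is generic over $M$. If $\chi$ is regular uncountable, $P\in H_\chi$ and $g$ is $P$-generic over $V$, then $H_\chi[g]=H_\chi^{V[g]}$.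
\end{itemize}

\section{Codes of unrestricted width}\label{sec:codes}

The canonical codes described in Section~\ref{sec:intro} are not countable in general, and we want to keep track of the Borel class. So we use a second kind of code, which records a level and has no bound on its width. Throughout, $a$ is a real and $N=L[a]$; for Theorem~\ref{thm:main} take $a=\emptyset$ and $N=L$. Definition~\ref{def:borelcode} is read with $N$ in place of $L$ when needed.

\begin{definition}\label{def:sigma}
By recursion on $\gamma\ge1$ we define \emph{$\Sigma_\gamma$-codes} $k$ and sets $[\![k]\!]\subseteq\omega^\omega$.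
\begin{itemize}
\item A $\Sigma_1$-code is a pair $(1,b)$ with $b\subseteq\omega^{<\omega}$, and $[\![(1,b)]\!]=\bigcup_{s\in b}N_s$.
\item For $\gamma>1$, a $\Sigma_\gamma$-code is a pair $(\gamma,X)$ where $X$ is any set each of whose members is a $\Sigma_{\gamma'}$-code for some $1\le\gamma'<\gamma$, and $[\![(\gamma,X)]\!]=\bigcup_{k\in X}(\omega^\omega\setminus[\![k]\!])$.
\end{itemize}
A \emph{$\Sigma$-code} is a $\Sigma_\gamma$-code for some $\gamma$, its \emph{level}. The set $\mathrm{Sub}(k)$ of \emph{subcodes} of $k$ is the least set that contains $k$ and contains $X$ as a subset whenever it contains $(\gamma,X)$ with $\gamma>1$.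
\end{definition}

If $k$ has level $\gamma$, then $\mathrm{tc}(\{k\})$ consists of the subcodes $(\gamma',X)$, the sets $X$, $\{\gamma'\}$ and $\{\gamma',X\}$ attached to them, ordinals $\le\gamma$, and hereditarily finite sets. Hence
\begin{equation}\label{eq:tc}
|\mathrm{tc}(\{k\})|\le|\mathrm{Sub}(k)|+|\gamma|+\aleph_0 .
\end{equation}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] The statements ``$k$ is a $\Sigma_\gamma$-code'' and ``$x\in[\![k]\!]$'' are absolute between transitive models of ZFC$^-$.
\item[(b)] There are $\Sigma^1_1$ formulas $\varepsilon_0(x,r,n)$ and $\varepsilon_1(x,r,n)$ such that, provably in ZFC$^-$, if $r$ presents a transitive set in which $n$ is the index of a $\Sigma$-code $k$, then $\varepsilon_1(x,r,n)\leftrightarrow x\in[\![k]\!]$ and $\varepsilon_0(x,r,n)\leftrightarrow x\notin[\![k]\!]$.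
\item[(c)] For $1\le\gamma<\omega_1$, a set is $\mathbf{\Sigma}^0_\gamma$ if and only if it is $[\![c]\!]$ for a hereditarily countable $\Sigma_\gamma$-code $c$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call a set $C$ \emph{closed} if each member is either a pair $(1,b)$ with $b\subseteq\omega^{<\omega}$, or a pair $(\gamma,X)$ with $\gamma>1$ an ordinal, $X\subseteq C$, and all first coordinates of members of $X$ below $\gamma$. By induction on the first coordinate, members of a closed set are $\Sigma$-codes, and $\mathrm{Sub}(k)$ is closed for each $\Sigma$-code $k$. An \emph{evaluation at $x$} is a map $v:C\to\{0,1\}$ on a closed set such that $v(1,b)=1$ if and only if some $s\in b$ has $s\subset x$, and $v(\gamma,X)=1$ if and only if $v(k')=0$ for some $k'\in X$. By recursion on the level there is exactly one evaluation at $x$ on $C$, and $v(k')=1$ if and only if $x\in[\![k']\!]$.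

(a) Being closed and being an evaluation are $\Delta_0$ properties. Every transitive model of ZFC$^-$ containing $k$ and $x$ contains the set obtained from $k$ by the closure rule defining $\mathrm{Sub}(k)$ and, when this set is closed, the evaluation on it.

(b) Let $\varepsilon_i(x,r,n)$ say that there are $C\subseteq\omega$ with $n\in C$ and $v:C\to\{0,1\}$ with $v(n)=i$ that satisfy the two definitions above with $E_r$ in place of $\in$. These translations are arithmetical in $x,r,C,v$. Existence and uniqueness of evaluations give the equivalences.

(c) Induct on $\gamma$. A code $(\gamma,X)$ with $1<\gamma<\omega_1$ is hereditarily countable if and only if $X$ is countable and its members are hereditarily countable, so Definition~\ref{def:sigma} matches the definition of $\mathbf{\Sigma}^0_\gamma$; countable choice selects codes for the sets in a countable union.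
\end{proof}

By (a), $[\![k]\!]^W=[\![k]\!]^{W'}\cap W$ for models $W\subseteq W'$ containing $k$. The two kinds of codes translate into each other inside $N$.

\begin{lemma}\label{lem:translate}
A set $A$ has a Borel${}^{({<}\omega_1)}$-code in $N$ if and only if $A=[\![k]\!]$ for a $\Sigma$-code $k\in N$ that is hereditarily countable in $V$.
\end{lemma}

\begin{proof}
Given $k$, define a labeled tree $T_{k'}$ for $k'\in\mathrm{Sub}(k)$ by recursion in $N$. If the second coordinate of $k'$ is empty, $T_{k'}$ is a complement node followed by the leaf $N_\emptyset=\omega^\omega$. Otherwise the root is a union node; for $k'=(1,b)$ its successors are the leaves $N_s$, $s\in b$, and for $k'=(\gamma,X)$ with $\gamma>1$ they are complement nodes, one for each $k''\in X$, each followed by a copy of $T_{k''}$. Levels decrease along branches, so $T_k$ is well-founded; its branching is countable in $V$; and it codes $[\![k]\!]$ by induction.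

Conversely, let $T\in N$ be a Borel${}^{({<}\omega_1)}$-code. By recursion along $T$ in $N$, assign to each node a $\Sigma$-code for the set computed there. A leaf $N_s$ gets $(1,\{s\})$. A complement node whose successor has the code $k$ of level $\gamma$ gets $(\gamma+1,\{k\})$. A union node whose successors have codes $k_i$ of levels $\gamma_i$ gets $(\sup_i(\gamma_i+2),\{(\gamma_i+1,\{k_i\}):i\})$; this is correct because $\omega^\omega\setminus[\![(\gamma_i+1,\{k_i\})]\!]=[\![k_i]\!]$. Since each union is countable in $V$, induction along $T$ shows that all these codes have countable level and are hereditarily countable in $V$.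
\end{proof}

Although a single code may be wide, the codes of a fixed level in $N$ form a set, and GCH tells us its size. In $N$, let $K_1=\{1\}\times P(\omega^{<\omega})$, and for $\gamma>1$ let $K_\gamma=\{\gamma\}\times P(K_{<\gamma})$, where $K_{<\gamma}=\bigcup_{1\le\gamma'<\gamma}K_{\gamma'}$ and $P$ is the power set of $N$. By induction, $K_\gamma$ is the set of all $\Sigma_\gamma$-codes in $N$. Every $\beta\ge1$ is $1+\delta$ for a unique $\delta$, namely $\beta-1$ for finite $\beta$ and $\beta$ for infinite $\beta$.

\begin{lemma}\label{lem:count}
If $k\in K_{1+\delta}$, then $|\mathrm{tc}(\{k\})|^N\le\aleph_\delta^N$.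
\end{lemma}

\begin{proof}
Work in $N$. For $\delta=0$ we have $\mathrm{Sub}(k)=\{k\}$ and \eqref{eq:tc} applies. For $\delta\ge1$ we show $|K_{<1+\delta}|\le\aleph_\delta$ by induction. First, $|K_{<2}|=|K_1|=2^{\aleph_0}=\aleph_1$. If $\delta=\varepsilon+1$ with $\varepsilon\ge1$, then $K_{<1+\delta}=K_{<1+\varepsilon}\cup K_{1+\varepsilon}$ and $|K_{1+\varepsilon}|\le2^{\aleph_\varepsilon}=\aleph_{\varepsilon+1}$. If $\delta$ is a limit, $K_{<1+\delta}$ is a union of $|\delta|\le\aleph_\delta$ sets of size below $\aleph_\delta$. Now $\mathrm{Sub}(k)\subseteq K_{<1+\delta}\cup\{k\}$ and $|1+\delta|\le\aleph_\delta$, so \eqref{eq:tc} gives the bound.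
\end{proof}

We can now state the result in the form in which we prove it.

\begin{theorem}\label{thm:A}
Let $a\in\omega^\omega$, $\beta=1+\delta<\omega_1$ and $\nu=\aleph_\delta^{L[a]}$. Let $A$ be a $\mathbf{\Sigma}^0_\beta$ set with $A=\{x:\varphi(x)\}=\{x:\psi(x)\}$, where $\varphi\in\Sigma^1_2(a)$ and $\psi\in\Pi^1_2(a)$. Assume that $\nu$ is countable in $V$, or that $\mathrm{Col}(\omega,\nu)\Vdash\forall x\,(\varphi(x)\leftrightarrow\psi(x))$. Then $A=[\![e]\!]$ for some $\Sigma_\beta$-code $e\in L[a]$ that is hereditarily countable in $V$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]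
An absolutely $\Delta^1_2$ Borel set is $\mathbf{\Sigma}^0_\beta$ for some $1\le\beta<\omega_1$, and the equivalence of its two definitions is forced by every poset. Apply Theorem~\ref{thm:A} with $a=\emptyset$ and then Lemma~\ref{lem:translate}.
\end{proof}

\section{Separation: the setting and the first two levels}\label{sec:sep}

By (F3), a $\Delta^1_2(a)$ set and its complement are projections of trees in $N$. To say that the set is $\mathbf{\Sigma}^0_\beta$ is to say that the two projections are separated by a $\mathbf{\Sigma}^0_\beta$ set, about whose code we know nothing. The main lemma trades the unknown code for one in $N$ of the same level, at the price of losing control of the width.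

\begin{lemma}[separation]\label{lem:sep}
Let $T,S\in N$ be trees on $\omega\times\lambda$, let $1\le\beta<\omega_1$, and let $c$ be a hereditarily countable $\Sigma_\beta$-code with $p[T]\subseteq[\![c]\!]$ and $p[S]\cap[\![c]\!]=\emptyset$. Then there is $e\in K_\beta$ with $p[T]\subseteq[\![e]\!]$ and $p[S]\cap[\![e]\!]=\emptyset$.
\end{lemma}

The lemma is a theorem of ZFC, and $N$ and $K_\beta$ do not change under forcing, so it can also be applied inside any generic extension of $V$.

\subsection*{Passing to a collapse}
The proof is a Baire category argument that has to meet one requirement for each code in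
\[K=\bigcup_{1\le\gamma\le\beta}K_\gamma ,\]
so we move to a universe in which $K$ is countable. Let $Y=\mathrm{tc}(\{T,S,K\})\cup\omega$, let $\theta=|Y|^N$, and let $h$ be $\mathrm{Col}(\omega,\theta)$-generic over $V$. Then $h$ is generic over $N$, we have $N[h]\subseteq V[h]$, and some real $r_Y\in N[h]$ presents $Y$. It suffices to find $e\in K_\beta$ that separates $p[T]$ from $p[S]$ in $V[h]$, because $p[T]^V\subseteq p[T]^{V[h]}$, $p[S]^V\subseteq p[S]^{V[h]}$ and $[\![e]\!]^V=[\![e]\!]^{V[h]}\cap V$.

The projections grow in $V[h]$, but $c$ still separates them. Fix a real in $V$ presenting a transitive set that contains $c$. By Lemma~\ref{lem:basic}(b) and (F2) there are trees $U_0,U_1\in V$ on $\omega\times\omega$ with $p[U_0]=\omega^\omega\setminus[\![c]\!]$ and $p[U_1]=[\![c]\!]$, both in $V$ and in $V[h]$. The tree of triples $(s,u,v)$ with $(s,u)\in T$ and $(s,v)\in U_0$ has an infinite branch exactly when $p[T]\cap p[U_0]\neq\emptyset$. It has none in $V$, so by (F1) none in $V[h]$. The same argument with $S$ and $U_1$ gives $p[S]\cap[\![c]\!]=\emptyset$ in $V[h]$. This is the first use of the hereditary countability of $c$.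

\emph{From here to the end of Section~\ref{sec:general} we work in $V[h]$.} Put $B=[\![c]\!]$, a $\mathbf{\Sigma}^0_\beta$ set with $p[T]\subseteq B$ and $p[S]\cap B=\emptyset$.

\subsection*{What $N$ knows about $V[h]$}
The code $e$ will be defined by asking which sets described in $N$ have empty intersection. The answers must be available in $N$, although the questions concern the reals of $V[h]$. A \emph{condition} is a finite set $q$ of formal statements about a variable $x$, of the forms
\[x\in[\![k]\!],\quad x\notin[\![k]\!]\quad(k\in K),\qquad x\in p[T_t]\quad(t\in T),\qquad x\in p[S_t]\quad(t\in S).\]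
We write ``$x\in N_s$'' for the statement ``$x\in[\![(1,\{s\})]\!]$''. The set of all conditions belongs to $N$ and is countable in $N[h]$. Let $G_q$ be the set of reals of $V[h]$ that satisfy every statement in $q$, and let $\mathcal G$ be the family of all $G_q$. Note that $G_q\cap G_{q'}=G_{q\cup q'}$ and $G_\emptyset=\omega^\omega$.

\begin{lemma}\label{lem:def}
The set $\{q:G_q\neq\emptyset\}$ belongs to $N$.
\end{lemma}

\begin{proof}
Each statement in $q$ is $\Sigma^1_1(r_Y)$: for the first two forms by Lemma~\ref{lem:basic}(b), and for the others because a branch through $T$ or $S$ is described by the sequence of indices of its nodes. So ``$G_q\ne\emptyset$'' is $\Sigma^1_1(r_Y)$, and by (F2) it holds in $V[h]$ if and only if it holds in $N[h]$. As a statement of set theory it has only the parameters $q,T,S\in N$. By (F5) it holds in $N[h]$ if and only if the empty condition of $\mathrm{Col}(\omega,\theta)$ forces it over $N$, and this is definable in $N$.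
\end{proof}

\subsection*{Level one}
Let $\beta=1$ and $e=(1,\{s:N_s\cap p[S]=\emptyset\})$. Then $e\in K_1$ by Lemma~\ref{lem:def}, and $[\![e]\!]$ is the largest open set that misses $p[S]$. Since $B$ is open and misses $p[S]$, we get $p[T]\subseteq B\subseteq[\![e]\!]$.

\subsection*{Level two}
Let $\beta=2$, so $B=\bigcup_nF_n$ with $F_n$ closed. Take again the largest candidate,
\[e=(2,\{k\in K_1:p[S]\setminus[\![k]\!]=\emptyset\}),\]
which is in $K_2$ by Lemma~\ref{lem:def}. The set $[\![e]\!]$ is the union of all closed sets coded in $N$ that miss $p[S]$. The sets $F_n$ need not be coded in $N$, so we cannot expect $B\subseteq[\![e]\!]$ and have to use $T$.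

Suppose $p[T]\not\subseteq[\![e]\!]$, and let $Z=\{(x,f)\in[T]:x\notin[\![e]\!]\}\neq\emptyset$. Since $K_1$ is countable, $[\![e]\!]$ is $F_\sigma$, so $Z$ is a $G_\delta$ subset of the completely metrizable space $\omega^\omega\times\lambda^\omega$ ($\lambda$ discrete) and satisfies the Baire category theorem. Since $p[T]\subseteq B$, the closed sets $F_n\times\lambda^\omega$ cover $Z$. So there are $n$ and $t\in T$ with $\emptyset\neq Z\cap[T_t]\subseteq F_n\times\lambda^\omega$. The projection of $Z\cap[T_t]$ is $G=p[T_t]\setminus[\![e]\!]$, a nonempty member of $\mathcal G$ contained in $F_n$. Its closure $\overline G$ is contained in $F_n$ and hence misses $p[S]$. But $\overline G=\omega^\omega\setminus[\![k]\!]$ for $k=(1,\{s:N_s\cap G=\emptyset\})$, and $k\in K_1$ by Lemma~\ref{lem:def}. So $\overline G$ is one of the closed sets whose union is $[\![e]\!]$. Thus $G\subseteq[\![e]\!]$, while $G$ is nonempty and disjoint from $[\![e]\!]$, a contradiction.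

This is the whole idea: category finds a piece $G\in\mathcal G$ inside the unknown set $F_n$, and the closure of $G$ is a set that $N$ can code and that is still inside $F_n$.

\section{Separation at every level}\label{sec:general}

Three things change for $\beta>2$. The set $[\![e]\!]$ is no longer $F_\sigma$, so we need a Baire space in which all sets coded in $K$ are simple. The sets $F_n$ are no longer closed, so the closure must be replaced by an operation adapted to their level. And an unknown set of higher level can be matched with sets coded in $N$ only up to a meager error, so category has to be available on the side of $S$ as well as on the side of $T$.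

\subsection*{A Baire topology}
Let $\sigma$ be the topology on $\omega^\omega$ with base $\mathcal G$. In $\sigma$ every $[\![k]\!]$ with $k\in K$ is clopen, and $p[T]$ and $p[S]$ are open.

\begin{lemma}\label{lem:baire}
If $G\in\mathcal G$ is nonempty and $O_n$ $(n\in\omega)$ are $\sigma$-dense $\sigma$-open sets, then $G\cap\bigcap_nO_n\neq\emptyset$. Hence no nonempty $\sigma$-open set is $\sigma$-meager.
\end{lemma}

\begin{proof}
Let $G=G_{q_0}$. We build conditions $q_0\subseteq q_1\subseteq\cdots$ with $G_{q_n}\neq\emptyset$ and $G_{q_{n+1}}\subseteq O_n$. The difficulty is that a decreasing sequence of nonempty basic sets can have empty intersection; to prevent this, every existential commitment made along the way receives a witness. There are countably many \emph{tasks}: to \emph{decide} a code $k\in K$, and to \emph{witness} a statement of one of the forms ``$x\in[\![k]\!]$'', ``$x\in p[T_t]$'', ``$x\in p[S_t]$''. List them so that each occurs infinitely often. This is where the countability of $K$, $T$ and $S$ is used.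

Given $q_n$, choose $y_n\in G_{q_n}\cap O_n$ and a condition $q'$ with $y_n\in G_{q'}\subseteq O_n$. Let $q_{n+1}$ consist of $q_n\cup q'$, the statement ``$x\in N_{y_n\upharpoonright n}$'', and at most one more statement, determined by the $n$-th task. If the task is to decide $k$, add the one of ``$x\in[\![k]\!]$'' and ``$x\notin[\![k]\!]$'' that is true of $y_n$. If the task is to witness a statement not in $q_n$, add nothing. If it is to witness a statement in $q_n$, that statement is true of $y_n$, and we act as follows.
\begin{itemize}
\item For ``$x\in[\![(1,b)]\!]$'', add ``$x\in N_s$'' for some $s\in b$ with $s\subset y_n$.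
\item For ``$x\in[\![(\gamma,X)]\!]$'' with $\gamma>1$, add ``$x\notin[\![k']\!]$'' for some $k'\in X$ with $y_n\notin[\![k']\!]$.
\item For ``$x\in p[T_t]$'', take $f$ with $(y_n,f)\in[T_t]$ and add ``$x\in p[T_{t'}]$'', where $t'$ is the initial segment of $(y_n,f)$ of length $|t|+1$. Do the same with $S$ in place of $T$.
\end{itemize}
All statements in $q_{n+1}$ are true of $y_n$. Let $q_\infty=\bigcup_nq_n$. Any finitely many statements of $q_\infty$ lie in one $q_n$ and are therefore jointly satisfiable. In particular, for each $k\in K$ exactly one of ``$x\in[\![k]\!]$'' and ``$x\notin[\![k]\!]$'' is in $q_\infty$. For $m>n$ we have $y_n\upharpoonright n\subset y_m$, so $z=\bigcup_ny_n\upharpoonright n$ is a real and ``$x\in N_{z\upharpoonright n}$'' is in $q_\infty$ for all $n$. We show that $z$ satisfies every statement in $q_\infty$.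

\emph{Claim. For $k\in K$, $z\in[\![k]\!]$ if and only if ``$x\in[\![k]\!]$'' is in $q_\infty$.} We induct on the level of $k$. Let $k=(1,b)$. If ``$x\in[\![k]\!]$'' is in $q_\infty$, then so is ``$x\in N_s$'' for some $s\in b$; it is jointly satisfiable with ``$x\in N_{z\upharpoonright|s|}$'', so $s\subset z$ and $z\in[\![k]\!]$. If $z\in[\![k]\!]$, take $s\in b$ with $s\subset z$; then ``$x\in N_s$'' is in $q_\infty$ and is not jointly satisfiable with ``$x\notin[\![k]\!]$'', so ``$x\in[\![k]\!]$'' is in $q_\infty$. Now let $k=(\gamma,X)$ with $\gamma>1$. If ``$x\in[\![k]\!]$'' is in $q_\infty$, then ``$x\notin[\![k']\!]$'' is in $q_\infty$ for some $k'\in X$; so ``$x\in[\![k']\!]$'' is not, and by induction $z\notin[\![k']\!]$, whence $z\in[\![k]\!]$. If $z\in[\![k]\!]$, take $k'\in X$ with $z\notin[\![k']\!]$; by induction ``$x\in[\![k']\!]$'' is not in $q_\infty$, so ``$x\notin[\![k']\!]$'' is, and this statement is not jointly satisfiable with ``$x\notin[\![k]\!]$''. The claim follows.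

The claim settles the statements of the first two forms. If ``$x\in p[T_t]$'' is in $q_\infty$, the witnessing tasks produce nodes $t=t_0\subset t_1\subset\cdots$ of $T$, $t_i=(s_i,u_i)$, of increasing length, with each ``$x\in p[T_{t_i}]$'' in $q_\infty$. Joint satisfiability with ``$x\in N_{z\upharpoonright|s_i|}$'' gives $s_i\subset z$, so $(z,\bigcup_iu_i)\in[T_t]$. The argument for $S$ is identical. Hence $z\in\bigcap_nG_{q_n}\subseteq G\cap\bigcap_nO_n$.

For the last sentence of the lemma, a meager set is covered by countably many closed nowhere dense sets, whose complements are dense and open.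
\end{proof}

\subsection*{Hulls}
Let $1\le\gamma\le\beta$. The \emph{$\gamma$-basic} sets are the sets $N_s$ if $\gamma=1$, and the sets $\omega^\omega\setminus[\![k]\!]$ with $k\in K_{<\gamma}$ if $\gamma>1$. These are the pieces of which a set coded in $K_\gamma$ is a union. A set is \emph{$\gamma$-open} if it is a union of $\gamma$-basic sets, where the family of pieces is arbitrary and need not be in $N$. The \emph{$\gamma$-hull} $H_\gamma(G)$ of a set $G$ is the complement of the union of all $\gamma$-basic sets disjoint from $G$. For $\gamma=1$ these notions are openness and closure in the usual topology. The argument never intersects two $\gamma$-open sets, so only the following properties are needed.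

\begin{lemma}\label{lem:hull}
Let $1\le\gamma\le\beta$.
\begin{enumerate}
\item[(a)] Every $\gamma$-open set is $\sigma$-open.
\item[(b)] $G\subseteq H_\gamma(G)$, and every $\gamma$-open set disjoint from $G$ is disjoint from $H_\gamma(G)$.
\item[(c)] If $G\in\mathcal G$, there is $e\in K_\gamma$ with $H_\gamma(G)=\omega^\omega\setminus[\![e]\!]$. Hence $H_\gamma(G)$ is $\gamma'$-basic whenever $\gamma<\gamma'\le\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $\gamma$-basic set is $G_q$ for a condition with one statement. (b) A $\gamma$-open set disjoint from $G$ is a union of $\gamma$-basic sets disjoint from $G$, and these are removed in forming the hull. (c) Let $G=G_q$. Put $e=(1,\{s:N_s\cap G=\emptyset\})$ if $\gamma=1$, and $e=(\gamma,\{k\in K_{<\gamma}:G\setminus[\![k]\!]=\emptyset\})$ if $\gamma>1$. Then $[\![e]\!]$ is the union of the $\gamma$-basic sets disjoint from $G$. The sets $N_s\cap G$ and $G\setminus[\![k]\!]$ are given by $q$ with one more statement, so $e\in N$ by Lemma~\ref{lem:def}, and $e\in K_\gamma$.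
\end{proof}

Part (c) drives the induction: the hull of level $\gamma$ of a basic piece is itself a building block at all higher levels.

\begin{lemma}\label{lem:approx}
Let $1\le\gamma\le\beta$. For every $\mathbf{\Sigma}^0_\gamma$ set $D$ there is a $\gamma$-open set $O$ such that $D\mathbin{\triangle}O$ is $\sigma$-meager.
\end{lemma}

\begin{proof}
Induct on $\gamma$. For $\gamma=1$ take $O=D$. Let $\gamma>1$ and $D=\bigcup_n(\omega^\omega\setminus D_n)$ with $D_n\in\mathbf{\Sigma}^0_{\gamma_n}$ and $\gamma_n<\gamma$. By induction choose $\gamma_n$-open sets $O_n$ with $D_n\mathbin{\triangle}O_n$ $\sigma$-meager, and let $F_n=\omega^\omega\setminus O_n$, which is $\sigma$-closed by Lemma~\ref{lem:hull}(a). As at level two, we fill $F_n$ from inside with hulls of basic pieces: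
\[O'_n=\bigcup\{H_{\gamma_n}(G):G\in\mathcal G,\ G\subseteq F_n\}.\]
By Lemma~\ref{lem:hull}(c), $O'_n$ is $\gamma$-open. If $G\subseteq F_n$, then $O_n$ is disjoint from $G$, hence from $H_{\gamma_n}(G)$ by Lemma~\ref{lem:hull}(b); so $O'_n\subseteq F_n$. The $\sigma$-interior of $F_n$ is the union of the $G\in\mathcal G$ with $G\subseteq F_n$, so it is contained in $O'_n$. Therefore $F_n\setminus O'_n$ is contained in the boundary of a $\sigma$-closed set and is $\sigma$-nowhere dense. Let $O=\bigcup_nO'_n$, a $\gamma$-open set. Since $(\omega^\omega\setminus D_n)\mathbin{\triangle}F_n=D_n\mathbin{\triangle}O_n$,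
\[D\mathbin{\triangle}O\subseteq\bigcup_n\bigl((\omega^\omega\setminus D_n)\mathbin{\triangle}O'_n\bigr)\subseteq\bigcup_n\bigl((D_n\mathbin{\triangle}O_n)\cup(F_n\setminus O'_n)\bigr),\]
which is $\sigma$-meager because the union is countable.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:sep}]
By Lemma~\ref{lem:hull}(c) take $e\in K_\beta$ with $\omega^\omega\setminus[\![e]\!]=H_\beta(p[S])$; for $\beta=1,2$ this is the code used in Section~\ref{sec:sep}. Since $p[S]\subseteq H_\beta(p[S])$, we have $p[S]\cap[\![e]\!]=\emptyset$.

Suppose $D=p[T]\setminus[\![e]\!]$ is nonempty. Then $D\in\mathcal G$, because $e\in K$. By Lemma~\ref{lem:approx} there is a $\beta$-open set $O$ with $B\mathbin{\triangle}O$ $\sigma$-meager; this is the second use of the hereditary countability of $c$. Since $D\subseteq p[T]\subseteq B$, the set $D\setminus O\subseteq B\setminus O$ is $\sigma$-meager, while $D$ is not, by Lemma~\ref{lem:baire}. So $O$ meets $D\subseteq H_\beta(p[S])$, and by Lemma~\ref{lem:hull}(b) it meets $p[S]$. The set $O\cap p[S]$ is nonempty and $\sigma$-open, hence not $\sigma$-meager. But $p[S]\cap B=\emptyset$, so $O\cap p[S]\subseteq O\setminus B$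 is $\sigma$-meager. This contradiction shows $p[T]\subseteq[\![e]\!]$ in $V[h]$, which suffices.
\end{proof}

\section{From a wide code to a countable one}\label{sec:reflect}

Applied in $V$, Lemma~\ref{lem:sep} gives a code $e\in N$ with $A=[\![e]\!]$, of size up to $\nu$. If $\nu$ is uncountable, this equation alone can be empty of content.

\begin{example}\label{ex:trivial}
For a real $y$ let $k_y=(1,\{s:s\not\subset y\})$, so that $\omega^\omega\setminus[\![k_y]\!]=\{y\}$. If $V=L$, then \emph{every} set $A\subseteq\omega^\omega$ has the $\Sigma_2$-code $e=(2,\{k_y:y\in A\})\in L$. The natural way to shrink $e$ is to take its image under the transitive collapse of a countable $M\prec H_\chi$ with $e\in M$. This image is $(2,\{k_y:y\in A\cap M\})$, which codes only the countable set $A\cap M$.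
\end{example}

The obstacle is that a countable model sees the equation between two codes only for its own reals. If both codes are countable in the model, the equation is $\Pi^1_1$ and (F2) lifts it to $V$. So we need a code $e$ for which the equation holds \emph{after} $e$ has been made countable, and for this we apply the separation lemma in the extension by $\mathrm{Col}(\omega,\nu)$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:basic}(c) let $c$ be a hereditarily countable $\Sigma_\beta$-code with $A=[\![c]\!]$, and let $r$ present a transitive set containing $c$. Let $W=V$ if $\nu$ is countable, and otherwise $W=V[g]$ with $g$ $\mathrm{Col}(\omega,\nu)$-generic over $V$. In both cases $\nu$ is countable in $W$ and $W\models\forall x\,(\varphi\leftrightarrow\psi)$.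

\emph{Step 1: in $W$, $\{x:\varphi(x)\}=[\![c]\!]=\{x:\psi(x)\}$.} By Lemma~\ref{lem:basic}(b), the statements $\forall x\,(\varphi(x)\to x\in[\![c]\!])$ and $\forall x\,(x\in[\![c]\!]\to\psi(x))$ are $\Pi^1_2$ in $a$ and $r$. They hold in $V$, hence in $W$ by (F3). So in $W$ we have $\{x:\varphi(x)\}\subseteq[\![c]\!]\subseteq\{x:\psi(x)\}$, and the outer sets are equal.

\emph{Step 2: a code in $N$ that works in $W$.} Apply (F3) in $W$ to the $\Sigma^1_2(a)$ formulas $\varphi$ and $\neg\psi$. We get trees $T,S\in N$ on $\omega\times\omega_1^W$ such that, in $W$, $p[T]=[\![c]\!]$ and $p[S]=\omega^\omega\setminus[\![c]\!]$. Lemma~\ref{lem:sep} in $W$ gives $e\in K_\beta$ with $p[T]\subseteq[\![e]\!]\subseteq\omega^\omega\setminus p[S]$, that is, $[\![e]\!]^W=[\![c]\!]^W$. By Lemma~\ref{lem:count}, $N$ contains a map of $\nu$ onto $\mathrm{tc}(\{e\})$, so $e$ is hereditarily countable in $W$. If $W=V$, the proof is complete.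

\emph{Step 3: reflection.} Let $W=V[g]$. Both $e$ and $c$ are in $V$, and some $p_0\in g$ forces $[\![e]\!]=[\![c]\!]$ over $V$. From now on we work in $V$. Let $\chi$ be a regular uncountable cardinal with $e,\nu\in H_\chi$ and with $e\in L_\eta[a]$ for some $\eta<\chi$, and such that $H_\chi$ contains a map of $\nu$ onto $\mathrm{tc}(\{e\})$. For each generic $g'\ni p_0$, the model $H_\chi[g']=H_\chi^{V[g']}$ contains all reals of $V[g']$ and satisfies $[\![e]\!]=[\![c]\!]$ by Lemma~\ref{lem:basic}(a). By (F6), $p_0$ forces this equation over $H_\chi$.

Let $M\prec H_\chi$ be countable with $a,c,e,\nu,\eta,p_0\in M$, let $\pi:M\to\bar M$ be the transitive collapse, and put $\bar e=\pi(e)$, $\bar\nu=\pi(\nu)$, $\bar p=\pi(p_0)$.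
\begin{itemize}
\item The transitive closure of a hereditarily countable member of $M$ is a countable member of $M$, hence a subset of $M$, so $\pi$ fixes it. Thus $\pi(a)=a$, $\pi(c)=c$ and $\pi(\beta)=\beta$, where $\beta\in M$ is the first coordinate of $c$.
\item $\bar e\in L[a]$, because $\bar e\in\pi(L_\eta[a])=L_{\pi(\eta)}[a]$ by (F4) for the transitive model $\bar M$ of ZFC$^-$.
\item $\bar e$ is a $\Sigma_\beta$-code, by elementarity and Lemma~\ref{lem:basic}(a), and it is hereditarily countable because $\bar M$ is countable and transitive.
\end{itemize}
Since $\bar M$ is countable, there is in $V$ a filter $\bar g\ni\bar p$ that is generic over $\bar M$ for $\pi(\mathrm{Col}(\omega,\nu))=\mathrm{Col}(\omega,\bar\nu)$. By elementarity $\bar p$ forces $[\![\bar e]\!]=[\![c]\!]$ over $\bar M$, and $\bar M$ contains a map of $\bar\nu$ onto $\mathrm{tc}(\{\bar e\})$. So in $\bar M[\bar g]$ the equation holds and both codes are hereditarily countable. Let $r'\in\bar M[\bar g]$ present a transitive set in which $\bar e$ and $c$ have indices $n$ and $m$. The equation says that no $x$ satisfies $\varepsilon_1(x,r',n)\wedge\varepsilon_0(x,r',m)$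 or $\varepsilon_0(x,r',n)\wedge\varepsilon_1(x,r',m)$, which is $\Pi^1_1(r')$. By (F2) it passes from $\bar M[\bar g]$ to $V$. Hence $A=[\![c]\!]=[\![\bar e]\!]$.
\end{proof}

\begin{remark}
The assumption on $\mathrm{Col}(\omega,\nu)$ is used only at the end of Step 1. Without it, the proof gives only that $[\![e]\!]$ and $[\![c]\!]$ both lie between $\{x:\varphi(x)\}$ and $\{x:\psi(x)\}$ in $W$, which does not make them equal. GCH in $L[a]$ serves only to name a cardinal $\nu$ whose collapse makes the members of $K_\beta$ countable. The assumption that $A$ is Borel cannot be dropped, since the conclusion implies it.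
\end{remark}

\begin{corollary}\label{cor:strong}
Let $\beta=1+\delta<\omega_1$. Call a code \emph{good} if it is a $\Sigma_\beta$-code in $L$ that is hereditarily countable in $V$.
\begin{enumerate}
\item[(1)] Let $A$ be absolutely $\Delta^1_2$. If $A$ is $\mathbf{\Sigma}^0_\beta$, then $A$ has a good code; if $A$ is $\mathbf{\Pi}^0_\beta$, its complement has one; if $A$ is $\mathbf{\Delta}^0_\beta$, both do. The level is optimal: only $\mathbf{\Sigma}^0_\beta$ sets have good codes.
\item[(2)] The transitive closure of a good code has $L$-cardinality at most $\aleph_\delta^L$. It is countable in $L$ if $\omega_1^L=\omega_1$, and it has $L$-cardinality at most $\kappa$ if $\omega_1=(\kappa^+)^L$.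
\item[(3)] If $\aleph_\delta^L<\omega_1$, every $\mathbf{\Sigma}^0_\beta$ set that is $\Delta^1_2$ in $V$ has a good code. If $\omega_1$ is inaccessible in $L$, this holds for all $\beta<\omega_1$, and so applies to every Borel set that is $\Delta^1_2$ in $V$.
\item[(4)] The same holds with $\Delta^1_2(a)$ and $L[a]$ in place of $\Delta^1_2$ and $L$.
\end{enumerate}
\end{corollary}

\begin{proof}
We argue for $N=L[a]$, which proves (4) as well. (1) Use Theorem~\ref{thm:A}; the complement of $A$ is absolutely $\Delta^1_2(a)$ through $\neg\psi$ and $\neg\varphi$. Optimality is Lemma~\ref{lem:basic}(c). (2) The first bound is Lemma~\ref{lem:count}. The $N$-cardinality of the transitive closure is an $N$-cardinal that is countable in $V$, hence below $\omega_1$; this gives the other two bounds. (3) The first sentence is the first case of Theorem~\ref{thm:A}. If $\omega_1$ is a regular limit cardinal of $N$, the infinite $N$-cardinals below it are unbounded in it and so have order type $\omega_1$; thus $\aleph_\delta^N<\omega_1$ for all $\delta<\omega_1$.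
\end{proof}

With Lemma~\ref{lem:translate}, part (3) yields the conclusion of Stern's theorem for all Borel sets that are $\Delta^1_2$ in $V$.

\section{Which Borel sets have a code in $L$}\label{sec:char}

The converse of Theorem~\ref{thm:main} fails in every model of ZFC. If $\omega_1^L=\omega_1$, the uncountably many singletons $\{y\}$ with $y\in L$ have the codes $(2,\{k_y\})$, with $k_y$ as in Example~\ref{ex:trivial}, and only countably many sets are $\Delta^1_2$. If $\omega_1^L<\omega_1$, the countable set $\omega^\omega\cap L$ has the code $(2,\{k_y:y\in\omega^\omega\cap L\})$; its complement is nonempty and has no constructible member, so it is not $\Sigma^1_2$, because by (F3) a nonempty $\Sigma^1_2$ set has a member in $L$. What is missing is a parameter. A hereditarily countable element of $L$ is determined by its position in $<_L$, a countable ordinal, and such an ordinal is the parameter to allow. Since second-order arithmetic refers to an ordinal through a real that codes it, we ask that the definition work for all such reals. For $\xi<\omega_1$ let $WO_\xi$ be the set of reals $w$ such that $E_w$ is a (reflexive) well-ordering of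 type $\xi$ of a subset of $\omega$.

\begin{definition}\label{def:ord}
A set $A\subseteq\omega^\omega$ is \emph{absolutely $\Delta^1_2$ in a countable ordinal} if there are $\xi<\omega_1$, a $\Sigma^1_2$ formula $\varphi(x,w)$ and a $\Pi^1_2$ formula $\psi(x,w)$ such that $A=\{x:\varphi(x,w)\}$ for all $w\in WO_\xi$ in $V$, and $\forall x\,\forall w\in WO_\xi\,(\varphi(x,w)\leftrightarrow\psi(x,w))$ holds in $V$ and in every generic extension of $V$.
\end{definition}

\begin{theorem}\label{thm:B}
Let $1\le\beta<\omega_1$ and let $A$ be $\mathbf{\Sigma}^0_\beta$. The following are equivalent.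
\begin{enumerate}
\item[(i)] $A=[\![e]\!]$ for some $\Sigma_\beta$-code $e\in L$ that is hereditarily countable in $V$.
\item[(ii)] $A$ is absolutely $\Delta^1_2$ in a countable ordinal.
\end{enumerate}
In particular, a Borel set has a Borel${}^{({<}\omega_1)}$-code in $L$ if and only if it is absolutely $\Delta^1_2$ in a countable ordinal.
\end{theorem}

\begin{proof}[Proof of (i)$\Rightarrow$(ii)]
First, $e\in L_\alpha$ for a countable limit $\alpha>\omega$: take a limit $\eta>\omega$ with $e\in L_\eta$ and a countable $M\prec L_\eta$ with $\mathrm{tc}(\{e\})\subseteq M$; the transitive collapse of $M$ fixes $e$ and satisfies $\Theta$, so it is such an $L_\alpha$ by (F4). Since $L_\alpha$ is a countable initial segment of $<_L$, the $<_L$-predecessors of $e$ have order type some $\xi<\omega_1$.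

Let $\rho(w,r,n)$ say that $E_r$ is well-founded and extensional, that $(\omega,E_r)\models\Theta$, and that $E_w$ is a linear ordering isomorphic to $\{m:(\omega,E_r)\models\Lambda(m,n)\}$ ordered by the interpretation of $\Lambda$. This is a conjunction of a $\Pi^1_1$, an arithmetical and a $\Sigma^1_1$ statement. For $i=0,1$ let $\varphi_i(x,w)$ be the $\Sigma^1_2$ formula $\exists r\,\exists n\,(\rho(w,r,n)\wedge\varepsilon_i(x,r,n))$, and put $\varphi=\varphi_1$, $\psi=\neg\varphi_0$.

Let $W$ be $V$ or a generic extension and let $w\in WO_\xi$ in $W$. If $\rho(w,r,n)$ holds, then $r$ presents some $L_{\alpha'}$ and $n$ is the index of an element whose $<_L$-predecessors have type $\xi$, that is, of $e$. Such $r,n$ exist: let $r$ present $L_\alpha$. By Lemma~\ref{lem:basic}(b), $\varphi_1(x,w)$ says $x\in[\![e]\!]$ and $\varphi_0(x,w)$ says $x\notin[\![e]\!]$. So $\varphi(x,w)$ and $\psi(x,w)$ are both equivalent to $x\in[\![e]\!]$ in $W$.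
\end{proof}

For the other direction, Theorem~\ref{thm:A} with a parameter $w\in WO_\xi$ gives a code in $L[w]$, not in $L$. The remedy is to choose $w$ generic over $V$ for a poset in $L$. The code in $L[w]$ then has a name in $L$, and we extract a code in $L$ from the name.

\begin{proof}[Proof of (ii)$\Rightarrow$(i)]
Let $\xi,\varphi,\psi$ be as in Definition~\ref{def:ord}, let $c$ be a hereditarily countable $\Sigma_\beta$-code for $A$, and let $w_0\in WO_\xi$.

\emph{Step 1: a code in $L[G]$.} In $V$ and in its extensions, $w\in WO_\xi$ says that $E_w$ is isomorphic to $E_{w_0}$, which is $\Sigma^1_1(w_0)$. So the statements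
\[\forall x\,\forall w\in WO_\xi\,(\varphi(x,w)\to x\in[\![c]\!]),\qquad\forall x\,\forall w\in WO_\xi\,(x\in[\![c]\!]\to\psi(x,w))\]
are $\Pi^1_2$ in $w_0$ and a real presenting a transitive set that contains $c$. They hold in $V$, hence in all generic extensions by (F3).

Let $P=\mathrm{Col}(\omega,\max(\xi,\omega))$, which is in $L$ and countable in $V$. Let $G$ be $P$-generic over $V$, let $g=\bigcup G$, and let $a\in2^\omega$ be the real with $E_a=\{(m,n):g(m)\le g(n)\}$. Then $L[a]=L[G]$: we have $a\in L[G]$, and conversely $g(n)$ is the rank of $n$ in the strict part of $E_a$, because $g$ is onto an ordinal, and $G=\{p\in P:p\subseteq g\}$. There is $w\in WO_\xi$ recursive in $a$. If $\xi\ge\omega$, let $E_w$ be the restriction of $E_a$ to the set of $n$ with $g(m)\neq g(n)$ for all $m<n$; if $\xi<\omega$, let $E_w$ be the usual ordering of $\{0,\dots,\xi-1\}$. With this $w$, the formulas $\varphi(x,w)$ and $\psi(x,w)$ are $\Sigma^1_2(a)$ and $\Pi^1_2(a)$. In $V[G]$ both define the $\mathbf{\Sigma}^0_\beta$ set $[\![c]\!]$, and they remain equivalent in all generic extensions of $V[G]$, since these are generic extensions of $V$. Theorem~\ref{thm:A}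 in $V[G]$ gives a $\Sigma_\beta$-code $e'\in L[G]$, hereditarily countable in $V[G]$, with $[\![e']\!]=[\![c]\!]$ in $V[G]$.

\emph{Step 2: countably many names.} Let $\mu=|\mathrm{Sub}(e')|^{L[G]}$. It is countable in $V[G]$, and a countable poset preserves $\omega_1$, so $\mu$ is countable in $V$. Let $f\in L[G]$ map $\mu$ onto $\mathrm{Sub}(e')$ with $f(0)=e'$, and let $\dot f\in L$ be a $P$-name for $f$. Write $(k)_0$ and $(k)_1$ for the coordinates of a pair $k$. Fix $p\in G$ that forces over $V$: $\dot f(0)$ is a $\Sigma_\beta$-code, $\dot f$ maps $\mu$ onto $\mathrm{Sub}(\dot f(0))$, and $[\![\dot f(0)]\!]=[\![c]\!]$. From now on we work in $V$, and $\Vdash$ is forcing over $V$.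

If $\vartheta$ is a $\Delta_0$ statement about $\dot f$ and elements of $L$, then $q\Vdash\vartheta$ if and only if $q$ forces $\vartheta$ over $L$. Indeed, suppose $q$ forces $\vartheta$ over $L$. Every $V$-generic $G'\ni q$ is $L$-generic, so $\vartheta$ holds in $L[G']$ and hence in $V[G']$; thus $q\Vdash\vartheta$. If $q$ does not force $\vartheta$ over $L$, some $q'\le q$ forces $\neg\vartheta$ over $L$, hence over $V$, and $q\not\Vdash\vartheta$. So the following recursion can be carried out in $L$.

\emph{Step 3: the code in $L$.} Let $I$ be the set of triples $(q,i,\gamma)$ with $q\le p$, $i<\mu$, $1\le\gamma\le\beta$ and $q\Vdash(\dot f(i))_0=\gamma$. By recursion on $\gamma$ define a $\Sigma_\gamma$-code $Z(q,i,\gamma)$ for $(q,i,\gamma)\in I$: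
\[Z(q,i,1)=\bigl(1,\{s\in\omega^{<\omega}:\exists q'\le q\ \ q'\Vdash s\in(\dot f(i))_1\}\bigr),\]
and for $\gamma>1$,
\[Z(q,i,\gamma)=\bigl(\gamma,\{Z(q',j,\gamma'):(q',j,\gamma')\in I,\ q'\le q,\ \gamma'<\gamma,\ q'\Vdash\dot f(j)\in(\dot f(i))_1\}\bigr).\]
The code $Z(q,i,\gamma)$ collects the points that \emph{possibly} belong to $[\![\dot f(i)]\!]$ below $q$. Its complement consists of the points that are \emph{forced} by $q$ to be outside, and this alternation matches the alternation of unions and complements in a code.

\emph{Claim. For $x\in V$ and $(q,i,\gamma)\in I$: $x\in[\![Z(q,i,\gamma)]\!]$ if and only if some $q'\le q$ forces $x\in[\![\dot f(i)]\!]$.} Induct on $\gamma$. Let $\gamma=1$. A condition below $q$ that forces $x\in[\![\dot f(i)]\!]$ has an extension $q'$ that forces $s\in(\dot f(i))_1$ for a specific $s\subset x$, and such a $q'$ forces $x\in[\![\dot f(i)]\!]$. The existence of such $q'$ and $s$ is the meaning of $x\in[\![Z(q,i,1)]\!]$. Let $\gamma>1$. Below $p$, every member of $(\dot f(i))_1$ is forced to be a value of $\dot f$ of level below $\gamma$. So a condition below $q$ that forces $x\in[\![\dot f(i)]\!]$ has an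 extension $q'$ that decides $j<\mu$ and $\gamma'<\gamma$ with
\[(q',j,\gamma')\in I,\qquad q'\Vdash\dot f(j)\in(\dot f(i))_1,\qquad q'\Vdash x\notin[\![\dot f(j)]\!],\]
and any such $q'$ forces $x\in[\![\dot f(i)]\!]$. The last clause holds if and only if no extension of $q'$ forces $x\in[\![\dot f(j)]\!]$, which by induction means $x\notin[\![Z(q',j,\gamma')]\!]$. So such $q',j,\gamma'$ exist if and only if $x\in[\![Z(q,i,\gamma)]\!]$. This proves the claim.

Let $e=Z(p,0,\beta)\in L$, a $\Sigma_\beta$-code. Its subcodes are indexed by members of $I\subseteq P\times\mu\times(\beta+1)$, which is countable in $V$, so $e$ is hereditarily countable by \eqref{eq:tc}. Let $x\in V$. Since $p\Vdash[\![\dot f(0)]\!]=[\![c]\!]$ and membership in $[\![c]\!]$ is absolute, $p$ forces $x\in[\![\dot f(0)]\!]$ if $x\in A$, and $p$ forces $x\notin[\![\dot f(0)]\!]$ if $x\notin A$. By the claim, $x\in[\![e]\!]$ in the first case and $x\notin[\![e]\!]$ in the second. Hence $A=[\![e]\!]$.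
\end{proof}

\begin{proof}[Proof of the last sentence of Theorem~\ref{thm:B}]
If $A$ is Borel and satisfies (ii), choose $\beta$ with $A\in\mathbf{\Sigma}^0_\beta$, apply (ii)$\Rightarrow$(i), and then Lemma~\ref{lem:translate}. Conversely, if $A$ has a Borel${}^{({<}\omega_1)}$-code in $L$, Lemma~\ref{lem:translate} gives a $\Sigma$-code $e\in L$ for $A$ that is hereditarily countable in $V$. Its level $\beta$ is countable and $A$ is $\mathbf{\Sigma}^0_\beta$ by Lemma~\ref{lem:basic}(c), so (i)$\Rightarrow$(ii) applies.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CSW}
Merlin Carl, Philipp Schlicht, Philip Welch, \emph{Countable ranks at the first and second projective levels}, arXiv:2207.08754 (2022).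
\end{thebibliography}
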